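# Three planes through a line: which six-tuples cut every measure on the sphere

## 1. A lopsided sphere cut by hand

Let $\lambda$ be the uniform probability measure on $S^2$, let $e_1,e_2,e_3$ be the standard basis of $\mathbb R^3$, and make the northern half heavier: let $\mu_0$ have density $1+\tfrac12\langle y,e_3\rangle$ with respect to $\lambda$. We want three planes through a common line $l$ that cut $S^2$ into six sectors whose $\mu_0$-measures, read once around the line, are in the ratio $1:2:3:1:2:3$.

First we compute the measure of one sector. Choose a right-handed orthonormal frame $(l,m,n)$ and write the points of the sphere as $y=\cos\psi\, l+\sin\psi(\cos\theta\, m+\sin\theta\, n)$, so that $d\lambda=\frac1{4\pi}\sin\psi\,d\psi\,d\theta$. Let $W(\theta_1,\theta_2)$ be the set of points with angle $\theta\in(\theta_1,\theta_2)$. Since $\int_0^\pi\cos\psi\sin\psi\,d\psi=0$ and $\int_0^\pi\sin^2\psi\,d\psi=\frac\pi2$,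
$$\int_{W(\theta_1,\theta_2)}\langle y,e_3\rangle\,d\lambda=\tfrac18\big(\varphi(\theta_2)-\varphi(\theta_1)\big),\qquad \varphi(\theta)=\langle m,e_3\rangle\sin\theta-\langle n,e_3\rangle\cos\theta. \tag{1}$$
Hence $\mu_0(W(\theta_1,\theta_2))=\frac{\theta_2-\theta_1}{2\pi}+\frac1{16}(\varphi(\theta_2)-\varphi(\theta_1))$. The opposite sector $W(\theta_1+\pi,\theta_2+\pi)$ has the same first term and the opposite second term, because $\varphi(\theta+\pi)=-\varphi(\theta)$. So a sector and its opposite have equal measure exactly when $\varphi(\theta_1)=\varphi(\theta_2)$.

Let the three planes have angles $\theta_1<\theta_2<\theta_3<\theta_1+\pi$ about $l$. In the ratio $1:2:3:1:2:3$ opposite sectors are equal, so $\varphi(\theta_1)=\varphi(\theta_2)=\varphi(\theta_3)=\varphi(\theta_1+\pi)=-\varphi(\theta_1)$, and all these values are $0$. If $e_3$ had a nonzero projection to the plane spanned by $m,n$, then $\varphi$ would have the form $R\sin(\theta-\theta_0)$ with $R>0$. It would vanish at only one angle modulo $\pi$, while we need three. So $l=\pm e_3$: **the line is forced to be the vertical axis.** There $\varphi\equiv0$, sectors are measured by their angles, and the dihedral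 angles $30^\circ,60^\circ,90^\circ$ do the job, after an arbitrary rotation about the axis.

The same works for every ratio $a:b:c:a:b:c$, with angles $\pi a/(a+b+c)$ and so on. For the uniform measure $\lambda$ it is even easier, since every line is allowed. But for $\lambda$ a ratio such as $2:1:1:1:1:1$ is impossible: the first and fourth sectors are antipodal, so they have the same $\lambda$-measure.

So some ratios fail already for $\lambda$, and others are available for $\lambda$ and for $\mu_0$. Which six-tuples are available for *every* reasonable measure?

## 2. Fans, proper measures, and the classification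

**Definition (proper measure).** A Borel measure $\mu$ on $S^2$ is *proper* if (A) $\mu([a,b])=0$ for every circular arc $[a,b]\subset S^2$, and (B) $\mu(U)>0$ for every nonempty open $U\subset S^2$.

For example, any measure with a positive bounded density with respect to $\lambda$ is proper, such as $\mu_0$. A point mass violates both conditions.

**Definition (fan).** Three pairwise distinct planes through the origin are in *fan position* if they intersect along a common line $l$. They cut $S^2$ into six angular sectors $\sigma_1,\dots,\sigma_6$, labeled consecutively as one goes once around $l$. The starting sector and the direction of travel may be chosen freely, separately for each measure.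

**Definition (solution).** A six-tuple $(\alpha_1,\dots,\alpha_6)\in\mathbb N^6$, where $\mathbb N=\{1,2,\dots\}$, is a *solution* if for every proper Borel probability measure $\mu$ there are three planes in fan position with
$$\mu(\sigma_i)=\frac{\alpha_i}{\alpha_1+\dots+\alpha_6}\qquad(i=1,\dots,6).$$
Only ratios matter, and labels are free, so we identify tuples that differ by a common positive factor, by a cyclic shift, or by reversal.

The problem of finding all solutions is taken from Pavle V. M. Blagojevic and Aleksandra S. Dimitrijevic Blagojevic, "Using Equivariant Obstruction Theory in Combinatorial Geometry", arXiv:math/0609053 (2006). Quoted as known there are the solutions $(1,1,1,1,1,1)$ (V. V. Makeev), $(1,1,2,1,1,2)$ and $(1,2,2,1,2,2)$. The result of this lecture is the full list.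

**Theorem 1.** *A six-tuple is a solution if and only if $\alpha_i=\alpha_{i+3}$ for $i=1,2,3$. The solutions are exactly the tuples $(a,b,c,a,b,c)$ with $a,b,c\in\mathbb N$.*

Up to the identifications, the solutions correspond bijectively to triples $a\le b\le c$ in $\mathbb N$ with $\gcd(a,b,c)=1$. Indeed, a cyclic shift of $(a,b,c,a,b,c)$ shifts $(a,b,c)$ cyclically and the reversal is $(c,b,a,c,b,a)$. Together they act on $(a,b,c)$ as the full group $S_3$, and the gcd of the six entries is $\gcd(a,b,c)$. The three tuples quoted above are the triples $\{1,1,1\},\{1,1,2\},\{1,2,2\}$.

**Necessity.** This is the argument about $2:1:1:1:1:1$ in general form. The antipodal map preserves $\lambda$ and each plane through $0$. It sends the half-plane at angle $\theta$ about $l$ to the one at angle $\theta+\pi$, so it maps $\sigma_i$ onto $\sigma_{i+3}$. Hence $\lambda(\sigma_i)=\lambda(\sigma_{i+3})$ for every fan. As $\lambda$ is proper, a solution satisfies $\alpha_i=\alpha_{i+3}$, and this condition does not depend on the labeling. $\square$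

It remains to show that $(a,b,c,a,b,c)$ can be realized for every proper $\mu$. A count of parameters is balanced: a fan has $2$ parameters for the line and $3$ for the angles, and there are $5$ independent conditions (six measures with sum $1$). So we are asking a system of five equations in five unknowns to have a solution, for every $\mu$, and topology must supply it.

**Textbook facts used.** A smooth map $F:M\to\mathbb R^k$ is *transverse to $0$* if $dF_x$ is onto at every zero $x$.

- (T1) Parametric transversality: if $\Phi:M\times P\to\mathbb R^k$ is a smooth submersion, then for almost every $w\in P$ the map $\Phi(\cdot,w)$ is transverse to $0$.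
- (T2) If $M$ is a compact manifold with (possibly empty) boundary and a smooth $F:M\to\mathbb R^k$ is transverse to $0$ both in the interior and when restricted to $\partial M$, then $F^{-1}(0)$ is a compact submanifold of codimension $k$ with boundary $F^{-1}(0)\cap\partial M$.
- (T3) A compact $1$-manifold is a finite disjoint union of circles and closed intervals, so it has an even number of boundary points.
- (T4) The quotient of a manifold with boundary by a free smooth action of a finite group is a manifold, whose boundary is the quotient of the boundary.
- (T5) The Stone–Weierstrass theorem, and the dominated convergence theorem.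

## 3. Frames, sectors, and a group of sign changes

From here on $a,b,c>0$ are fixed *real* numbers, $\mu$ is a fixed proper Borel probability measure, and
$$N=2(a+b+c),\qquad p=\frac aN,\qquad q=\frac{b+c}N,\qquad p+q=\tfrac12 .$$

**Step 1: coordinates.** The purpose is to describe sectors by points of a compact $3$-manifold and angles. Let $X=SO(3)$ be the space of right-handed orthonormal frames $x=(l,m,n)$, $n=l\times m$. For a frame $x$ let
$$H_x(\theta)=\{tl+\kappa(\cos\theta\,m+\sin\theta\,n):t\in\mathbb R,\ \kappa\ge0\}$$
be the half-plane at angle $\theta$ about $l$. For $\theta_1\le\theta_2\le\theta_1+2\pi$ let $W_x(\theta_1,\theta_2)\subset S^2$ be the open sector of points $\ne\pm l$ whose angle about $l$ lies strictly between $\theta_1$ and $\theta_2$ modulo $2\pi$.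

**Step 2: continuity and monotonicity.** This is where (A) and (B) enter. *The map $(x,\theta_1,\theta_2)\mapsto\mu(W_x(\theta_1,\theta_2))$ is continuous.* If the arguments converge, the indicator functions of the sectors converge at every point outside the two limiting closed great semicircles $H_x(\theta_1)\cap S^2$ and $H_x(\theta_2)\cap S^2$. These are $\mu$-null by (A), so dominated convergence applies. *Moreover $\mu(W_x(\theta_1,\theta_2))$ is strictly increasing in $\theta_2$ and strictly decreasing in $\theta_1$*, because enlarging the sector adds a nonempty open sector, which has positive measure by (B).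

**Step 3: symmetries.** The same fan is described by several frames, and we record how. Let $G=\{1,s,\rho,s\rho\}\cong(\mathbb Z/2)^2$ act on $X$ by
$$s(l,m,n)=(l,-m,-n),\qquad \rho(l,m,n)=(-l,m,-n),\qquad s\rho(l,m,n)=(-l,-m,n).$$
The element $s$ is a half-turn about $l$: it starts the labeling at the opposite side. The element $\rho$ reverses $l$: it reads the fan in the other direction. In matrix form $G$ acts by right multiplication by diagonal matrices in $SO(3)$. So the action is smooth and free. It preserves the orientation of $X$, because $SO(3)$ is connected and hence right multiplication by an element can be deformed to the identity through diffeomorphisms. Substituting in the definition of $H_x$,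
$$\begin{aligned}H_{sx}(\theta)&=H_x(\theta+\pi),&\quad W_{sx}(\theta_1,\theta_2)&=W_x(\theta_1+\pi,\theta_2+\pi),\\ H_{\rho x}(\theta)&=H_x(-\theta),&\quad W_{\rho x}(\theta_1,\theta_2)&=W_x(-\theta_2,-\theta_1).\end{aligned}\tag{2}$$

Define two characters $v,u:G\to\{\pm1\}$, that is, homomorphisms, by the signs that $m$ and $n$ pick up: $m(gx)=v(g)m(x)$ and $n(gx)=u(g)n(x)$. Explicitly:

| | $1$ | $s$ | $\rho$ | $s\rho$ |
|---|---|---|---|---|
| $v$ | $+$ | $-$ | $+$ | $-$ |
| $u$ | $+$ | $-$ | $-$ | $+$ |
| $vu$ | $+$ | $+$ | $-$ | $-$ |

We say that $\phi:X\to\mathbb R$ *has character $\chi$* if $\phi(gx)=\chi(g)\phi(x)$ for all $g\in G$. For instance, $x\mapsto\langle m,w\rangle$ has character $v$ and $x\mapsto\langle n,w\rangle$ has character $u$, for every fixed $w\in\mathbb R^3$.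

## 4. Three functions on $SO(3)$ whose common zeros are fans

We use up two of the five parameters by solving monotone equations. The other three are the point $x\in X$.

**Step 1: two planes placed symmetrically about $m$.** The purpose is to make the sum of two opposite sectors correct. For $\omega\in[0,\pi/2]$ put
$$S(x,\omega)=\mu(W_x(-\omega,\omega))+\mu(W_x(\pi-\omega,\pi+\omega)).$$
This is jointly continuous and strictly increasing in $\omega$, from $0$ at $\omega=0$ to $1$ at $\omega=\pi/2$. Since $0<2p<1$, there is a unique $\omega(x)\in(0,\pi/2)$ with $S(x,\omega(x))=2p$.

*$\omega$ is continuous.* Let $x_k\to x$, and let $\omega^*\in[0,\pi/2]$ be a limit point of $\omega(x_k)$. By joint continuity $S(x,\omega^*)=2p$, so $\omega^*=\omega(x)$ by uniqueness. A sequence in a compact interval whose only limit point is $\omega(x)$ converges to $\omega(x)$.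

*$\omega$ is $G$-invariant.* By (2), passing from $x$ to $sx$ swaps the two sectors in $S$, and passing to $\rho x$ maps each of them to itself ($-\pi\pm\omega$ and $\pi\pm\omega$ agree modulo $2\pi$). So $S(gx,\omega)=S(x,\omega)$ and $\omega(gx)=\omega(x)$.

**Step 2: the functions $A$ and $B$.** They measure the failure of opposite sectors of these two planes to agree. With $\omega=\omega(x)$ put
$$A(x)=\mu(W_x(-\omega,\omega))-\mu(W_x(\pi-\omega,\pi+\omega)),\qquad B(x)=\mu(W_x(\omega,\pi-\omega))-\mu(W_x(\pi+\omega,2\pi-\omega)).$$
Both are continuous. By (2), $s$ swaps the two sectors in each difference, so $A(sx)=-A(x)$ and $B(sx)=-B(x)$. The element $\rho$ fixes the two sectors in $A$, so $A(\rho x)=A(x)$. It swaps those in $B$, because $W_{\rho x}(\omega,\pi-\omega)=W_x(-\pi+\omega,-\omega)=W_x(\pi+\omega,2\pi-\omega)$, so $B(\rho x)=-B(x)$. Hence $A$ has character $v$ and $B$ has character $u$: the pair $f=(A,B):X\to\mathbb R^2$ satisfies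
$$f(gx)=D(g)f(x),\qquad D(g)=\mathrm{diag}(v(g),u(g)). \tag{3}$$

**Step 3: the third plane.** We cut the two remaining sectors in the ratio $b:c$ and compare the cuts. By strict monotonicity there are unique angles $\tau(x),\tau'(x)\in(\omega,\pi-\omega)$ with
$$\begin{aligned}\mu(W_x(\omega,\tau))&=\tfrac b{b+c}\,\mu(W_x(\omega,\pi-\omega)),\\ \mu(W_x(\pi+\omega,\pi+\tau'))&=\tfrac b{b+c}\,\mu(W_x(\pi+\omega,2\pi-\omega)).\end{aligned}\tag{4}$$
Here we use that the sectors on the right have positive measure and $0<\frac b{b+c}<1$. Continuity of $\tau$ follows as for $\omega$: if $x_k\to x$, a limit point of $\tau(x_k)$ lies in $[\omega(x),\pi-\omega(x)]$ and satisfies the defining equation at $x$, whose solution in that closed interval is unique. The same holds for $\tau'$. By (2), equation (4) for $\tau$ at $sx$ is equation (4) for $\tau'$ at $x$, and conversely, so $\tau(sx)=\tau'(x)$ and $\tau'(sx)=\tau(x)$. Therefore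
$$h:=\tau'-\tau\quad\text{is continuous and}\quad h(sx)=-h(x). \tag{5}$$

**Step 4: a common zero of $f$ and $h$ is a fan.** Suppose $f(x)=0$ and $h(x)=0$. The sectors $W_x(-\omega,\omega)$ and $W_x(\pi-\omega,\pi+\omega)$ have total measure $2p$, and $A=0$, so each has measure $p=a/N$. The other two have total measure $1-2p=2q$, and $B=0$, so each has measure $q=(b+c)/N$. Since $\tau=\tau'$, the half-planes at angles
$$-\omega<\omega<\tau<\pi-\omega<\pi+\omega<\pi+\tau$$
come in opposite pairs ($-\omega$ and $\pi-\omega$, $\omega$ and $\pi+\omega$, $\tau$ and $\pi+\tau$). So they form three planes through the line of $l$, distinct because $\omega<\tau<\pi-\omega<\pi+\omega$. By (4), the consecutive sectors, starting from $W_x(-\omega,\omega)$, have measures $\frac1N(a,b,c,a,b,c)$.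

So sufficiency in Theorem 1 follows from the next statement, in which $f$ and $h$ are no longer tied to a measure.

**Theorem 2.** *Let $f:X\to\mathbb R^2$ be continuous with $f(gx)=D(g)f(x)$ for $g\in G$. Let $h:X\to\mathbb R$ be continuous with $h(sx)=-h(x)$. Then $f$ and $h$ have a common zero.*

**The example $\mu_0$ again.** Let $\mu=\mu_0$. The odd part of the density cancels in $S$, so $S(x,\omega)=2\omega/\pi$ and $\omega=\pi p$ is constant. By (1) (differences of opposite sectors are $\frac18(\varphi(\theta_2)-\varphi(\theta_1))$),
$$A(x)=\tfrac14\sin\omega\,\langle m,e_3\rangle,\qquad B(x)=\tfrac14\cos\omega\,\langle n,e_3\rangle .$$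
The zero set of $f$ is $\{l=e_3\}\cup\{l=-e_3\}$: two circles of frames. The half-turn $s$ maps each circle to itself, and $\rho$ swaps them. Keep this picture in mind.

## 5. Counting zeros modulo 2, and why it stops at $b\ne c$

The natural plan is to view $F=(A,B,h)$ as one equivariant map from a $3$-manifold to $\mathbb R^3$ and to show that its zeros, counted in $G$-orbits, are odd in number. For such a count one compares $F$ with a model map that can be solved by hand, through a homotopy that respects the group. So we need to know how $h$ behaves under $\rho$.

Write $h_{b,c},\tau_{b,c},\tau'_{b,c}$ to show the dependence on $b,c$. By (2), $W_{\rho x}(\omega,\tau)=W_x(2\pi-\tau,2\pi-\omega)$ and $W_{\rho x}(\omega,\pi-\omega)=W_x(\pi+\omega,2\pi-\omega)$. So for $\tau=\tau_{b,c}(\rho x)$ the angle $2\pi-\tau$ cuts $W_x(\pi+\omega,2\pi-\omega)$ so that the *last* part is the fraction $\frac b{b+c}$ and the first part is $\frac c{b+c}$. That is, $2\pi-\tau_{b,c}(\rho x)=\pi+\tau'_{c,b}(x)$. In the same way $W_{\rho x}(\pi+\omega,\pi+\tau')=W_x(\pi-\tau',\pi-\omega)$ gives $\pi-\tau'_{b,c}(\rho x)=\tau_{c,b}(x)$. Subtracting,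
$$h_{b,c}(\rho x)=\big(\pi-\tau_{c,b}(x)\big)-\big(\pi-\tau'_{c,b}(x)\big)=h_{c,b}(x). \tag{6}$$

If $b=c$, this says that $h$ has character $v$. Then $F$ has characters $(v,u,v)$ and the plan works, as a remark in Section 6 will show. This covers all three tuples quoted in Section 2, which up to a cyclic shift have the form $(a,b,b,a,b,b)$.

If $b\neq c$, equation (6) compares two different functions, and $h$ need not have any character. Here is a check. Let $(a,b,c)=(3,1,2)$, so $p=q=\frac14$, and let $x=(e_3,e_1,e_2)$. Let $\mu$ have a density with respect to $\lambda$ that depends only on the angle about $e_3$: it equals $\frac12$ for angles in $(\frac{17\pi}{12},\frac{19\pi}{12})$, $\frac32$ for angles in $(\frac{19\pi}{12},\frac{7\pi}4)$, and $1$ elsewhere. Then $\mu$ is proper, each of the four sectors bounded by the angles $\pm\frac\pi4,\pi\pm\frac\pi4$ has measure $\frac14$, and $\omega(x)=\frac\pi4$. The sector $W_x(\omega,\pi-\omega)$ is uniform. The thirds (by angle) of the sector $W_x(\pi+\omega,2\pi-\omega)$ have measures $\frac1{12},\frac1{24},\frac18$. The first third of the measure is reached at the same place in both sectors, $\tau=\tau'=\frac\pi4+\frac\pi6$,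 so $h_{1,2}(x)=0$. Two thirds of the measure are reached at $\tau=\frac\pi4+\frac\pi3$ in the first. In the second, another $\frac1{24}$ is needed beyond that angle, at rate $\frac32\cdot\frac1{2\pi}$ per unit angle, so $\tau'=\frac\pi4+\frac\pi3+\frac\pi{18}$. By (6), $h_{1,2}(\rho x)=h_{2,1}(x)=\frac\pi{18}$, while $h_{1,2}(x)=0$. No sign rule under $\rho$ can hold.

What is left for $h$ is the symmetry $s$. Could we forget $\rho$ and use only that $A,B,h$ all change sign under $s$? No: the map $x\mapsto m(x)\in\mathbb R^3$ satisfies $m(sx)=-m(x)$ and has no zero at all. So oddness under $s$ alone does not force a zero. We must use that $A$ and $B$ have the *different* characters $v$ and $u$, even though $h$ cannot take part in an argument involving $\rho$.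

The way out is to split the work. We apply the parity count not to $h$ but to an auxiliary third function of our own choice, $\langle n,w\rangle$, which does have a character. The count then tells us something about the curve $f^{-1}(0)$ itself: some component of it is carried to itself by $s$, as both circles are in the example $\mu_0$. On such a component the oddness of $h$ under $s$ is enough, by the intermediate value theorem.

## 6. The parity lemma

**Lemma 3.** *Let $F:X\to\mathbb R^3$ be smooth, transverse to $0$, with $F(gx)=\mathrm{diag}(v(g),u(g),u(g))F(x)$. Then the number of $G$-orbits in $F^{-1}(0)$ is odd.*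

**Step 1: a model map with exactly one orbit of zeros.** Let
$$F_0(x)=\big(\langle m,e_3\rangle,\ \langle n,e_3\rangle,\ \langle n,e_1\rangle\big).$$
It has characters $(v,u,u)$. If $F_0(x)=0$, then $m,n\perp e_3$, so $l=\pm e_3$. Also $n\perp e_1,e_3$, so $n=\pm e_2$, and $m=n\times l$ is determined. So there are exactly four zeros. As $G$ has four elements and acts freely on them, they form one orbit.

We check transversality at the zero $(l,m,n)=(e_3,e_1,e_2)$. An infinitesimal rotation $\zeta\in\mathbb R^3$ changes the frame by $\dot m=\zeta\times m$, $\dot n=\zeta\times n$. Since $\langle\zeta\times y,z\rangle=\zeta\cdot(y\times z)$,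
$$dF_0(\zeta)=\big(\zeta\cdot(e_1\times e_3),\ \zeta\cdot(e_2\times e_3),\ \zeta\cdot(e_2\times e_1)\big)=(-\zeta_2,\ \zeta_1,\ -\zeta_3),$$
an isomorphism. By equivariance the same holds at the other three zeros.

**Step 2: an equivariant homotopy from $F_0$ to $F$ in general position.** For $w=(w_1,w_2,w_3)\in(\mathbb R^3)^3$ let
$$F_t=(1-t)F_0+tF+t(1-t)\big(\langle m,w_1\rangle,\langle n,w_2\rangle,\langle n,w_3\rangle\big),\qquad t\in[0,1].$$
Each $F_t$ has characters $(v,u,u)$, because the added terms do. As a function of $(x,t,w)\in X\times(0,1)\times\mathbb R^9$ it is a submersion, already through the $w$-directions: $m,n\neq0$ and $t(1-t)\ne0$. By (T1) we can fix $w$ such that $(x,t)\mapsto F_t(x)$ is transverse to $0$ on $X\times(0,1)$. On the two ends it restricts to $F_0$ and $F$, which are transverse to $0$ on $X$.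

**Step 3: count the ends.** By (T2) the zero set $Z\subset X\times[0,1]$ of the homotopy is a compact $1$-manifold with boundary $F_0^{-1}(0)\times\{0\}\,\cup\,F^{-1}(0)\times\{1\}$. The group $G$ acts freely on $Z$, through the factor $X$, by equivariance of $F_t$. By (T4) $Z/G$ is a compact $1$-manifold whose boundary points are the $G$-orbits in $F_0^{-1}(0)$ together with those in $F^{-1}(0)$. By (T3) their total number is even. The first set has one element, so the number of orbits in $F^{-1}(0)$ is odd. $\square$

**Remark (the case $b=c$).** The same proof gives the lemma for characters $(v,u,v)$. Take $F_0=(\langle m,e_3\rangle,\langle n,e_3\rangle,\langle m,e_1\rangle)$ and the perturbation $(\langle m,w_1\rangle,\langle n,w_2\rangle,\langle m,w_3\rangle)$. The zeros have $l=\pm e_3$, $m=\pm e_2$, again one orbit of four. At $(e_3,e_2,-e_1)$ the differential is $\zeta\mapsto\big(\zeta\cdot(e_2\times e_3),\zeta\cdot(-e_1\times e_3),\zeta\cdot(e_2\times e_1)\big)=(\zeta_1,\zeta_2,-\zeta_3)$. If for $b=c$ the map $(A,B,h)$ had no zero, its norm would be bounded below by some $\delta>0$. An equivariant smooth transverse approximation within $\delta/2$ (constructed as in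 Step 1 of Section 8, with the third character added) would then have no zeros, and $0$ is not odd. We do not need this remark below.

## 7. A zero circle carried to itself by the half-turn

**Proposition 4.** *Let $f:X\to\mathbb R^2$ be smooth, transverse to $0$, with $f(gx)=D(g)f(x)$ for $g\in G$. Then $\Gamma=f^{-1}(0)$ has a connected component $C$ with $sC=C$. No component is invariant under $\rho$ or under $s\rho$.*

By (T2) and (T3), $\Gamma$ is a finite disjoint union of circles, a priori possibly empty. By equivariance $G$ acts on $\Gamma$, freely.

**Step 1: $\rho$ and $s\rho$ reverse an orientation of $\Gamma$.** Fix an orientation of $X$. At $x\in\Gamma$ the differential induces an isomorphism $T_xX/T_x\Gamma\to\mathbb R^2$. Call $\xi\in T_x\Gamma$ positive if $(\xi,\eta_1,\eta_2)$ is a positive basis of $T_xX$ whenever $(df\,\eta_1,df\,\eta_2)$ is a positive basis of $\mathbb R^2$. By the isomorphism, this does not depend on the choice of $\eta_1,\eta_2$, and it orients $\Gamma$.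

Let $g\in G$, and let $\xi,\eta_1,\eta_2$ be as above at $x$. Then $(dg\,\xi,dg\,\eta_1,dg\,\eta_2)$ is a positive basis of $T_{gx}X$, because $g$ preserves the orientation of $X$. From $f\circ g=D(g)f$ we get $df(dg\,\eta_i)=D(g)\,df\,\eta_i$, and these two vectors form a basis of $\mathbb R^2$ of sign $\det D(g)=v(g)u(g)$. If this sign is $+1$, then $dg\,\xi$ is positive. If it is $-1$, we exchange $\eta_1$ and $\eta_2$ and see that $dg\,\xi$ is negative. By the table in Section 3, $vu$ is $+1$ on $s$ and $-1$ on $\rho$ and $s\rho$. So $\rho$ and $s\rho$ reverse the orientation of $\Gamma$.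

**Step 2: no component is invariant under $\rho$ or $s\rho$.** Suppose $g\in\{\rho,s\rho\}$ and $gC=C$. Then $g|_C$ is an orientation-reversing homeomorphism of a circle. Identify $C$ with $\mathbb R/\mathbb Z$ and lift $g|_C$ to a continuous $\gamma:\mathbb R\to\mathbb R$ with $\gamma(t+1)=\gamma(t)-1$. The function $\gamma(t)-t$ drops by $2$ as $t$ increases by $1$, so it takes an integer value somewhere, and there $g$ has a fixed point. This contradicts freeness of the action.

**Step 3: without an $s$-invariant component, an even count results.** Suppose no component is $s$-invariant. Together with Step 2, no component is fixed by any nontrivial element of $G$, so $G$ acts freely on the set of components. We now introduce the auxiliary third function. The map $\Gamma\times\mathbb R^3\to\mathbb R$, $(x,w)\mapsto\langle n(x),w\rangle$, is a submersion since $n\ne0$. By (T1) there is $w$ such that $h'(x)=\langle n(x),w\rangle$ has only simple zeros on $\Gamma$.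

Put $F=(f,h')$. It has characters $(v,u,u)$. It is transverse to $0$: at a zero, $df$ maps $T_xX$ onto $\mathbb R^2$ with kernel $T_x\Gamma$, and $dh'$ is nonzero on this kernel, so $dF_x$ is an isomorphism. Thus Lemma 3 applies, and $F^{-1}(0)$ consists of an odd number of $G$-orbits.

Now count these orbits component by component. Let $C$ be a component of $\Gamma$. On the circle $C$ the function $h'$ changes sign at each of its simple zeros and returns to its initial sign after one turn, so it has an even number of zeros. The components $gC$, $g\in G$, are four distinct circles. A $G$-orbit of zeros in $G\cdot C$ has one point on each of them, hence exactly one on $C$. So the zeros of $F$ on $G\cdot C$ form exactly $\#(h'|_C)^{-1}(0)$ orbits, an even number. Summing over the $G$-orbits of components (an empty sum if $\Gamma=\emptyset$), $F^{-1}(0)$ consists of an even number of orbits. This contradicts Lemma 3. So some component $C$ satisfies $sC=C$. $\square$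

## 8. Proof of Theorem 2 and of the classification

Let $f$ and $h$ be as in Theorem 2.

**Step 1: smooth equivariant transverse approximation.** Proposition 4 needs a smooth transverse $f$, while ours is only continuous. Let $\varepsilon>0$. By Stone–Weierstrass, applied to polynomials in the matrix entries on the compact space $X$, there is a smooth $f_{\mathrm{sm}}:X\to\mathbb R^2$ with $|f_{\mathrm{sm}}-f|<\varepsilon/2$. Average it:
$$\tilde f(x)=\tfrac14\sum_{g\in G}D(g)^{-1}f_{\mathrm{sm}}(gx).$$
For $k\in G$, substituting $g'=gk$ gives $D(g)^{-1}=D(k)D(g')^{-1}$ and hence $\tilde f(kx)=D(k)\tilde f(x)$. Since $f$ equals its own average and the matrices $D(g)$ are orthogonal, $|\tilde f-f|<\varepsilon/2$. Finally, the map $(x,w,w')\mapsto\tilde f(x)+(\langle m,w\rangle,\langle n,w'\rangle)$ on $X\times\mathbb R^3\times\mathbb R^3$ is a submersion, since $m,n\neq0$. By (T1) there are arbitrarily small $w,w'$ for which it gives a map $f_\varepsilon:X\to\mathbb R^2$ that is transverse to $0$. It is smooth, it satisfies $f_\varepsilon(gx)=D(g)f_\varepsilon(x)$ because the added terms have characters $v$ and $u$, and $|f_\varepsilon-f|<\varepsilon$ for $w,w'$ small enough.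

**Step 2: a zero of $h$ on an $s$-invariant circle.** By Proposition 4, $f_\varepsilon^{-1}(0)$ has a component $C_\varepsilon$ with $sC_\varepsilon=C_\varepsilon$. Take $y\in C_\varepsilon$. Then $sy\in C_\varepsilon$ and $h(sy)=-h(y)$. As $C_\varepsilon$ is connected and $h$ is continuous, there is $x_\varepsilon\in C_\varepsilon$ with $h(x_\varepsilon)=0$. Also $|f(x_\varepsilon)|=|f(x_\varepsilon)-f_\varepsilon(x_\varepsilon)|<\varepsilon$. Nothing about $h$ under $\rho$ was used, and $h$ was not approximated.

**Step 3: the limit.** By compactness of $X$, the points $x_\varepsilon$ have a limit point $x$ as $\varepsilon\to0$. By continuity $f(x)=0$ and $h(x)=0$. This proves Theorem 2. $\square$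

**Proof of Theorem 1.** Necessity was shown in Section 2. For sufficiency, let $a,b,c\in\mathbb N$ and let $\mu$ be a proper Borel probability measure. The functions $f=(A,B)$ and $h$ of Section 4 satisfy (3) and (5). By Theorem 2 they have a common zero, and by Step 4 of Section 4 a common zero gives three planes in fan position with consecutive sectors of measures $\frac1N(a,b,c,a,b,c)$. $\blacksquare$

## 9. Real weights, a free third condition, and a second fan

Three supplements follow from what is already on the board. None is needed for Theorem 1.

**Proposition 5.** *Let $\alpha_1,\dots,\alpha_6>0$ be real with sum $1$. The following are equivalent: (1) $\alpha_i=\alpha_{i+3}$ for $i=1,2,3$; (2) every Borel probability measure on $S^2$ vanishing on all great circles has a fan partition with these weights; (3) the uniform measure has one.*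

*Proof.* (2)⇒(3) is trivial, and (3)⇒(1) is the necessity argument of Section 2. For (1)⇒(2), let $\mu$ vanish on great circles and put $\mu_k=(1-\frac1k)\mu+\frac1k\lambda$. This measure charges every nonempty open set and vanishes on great semicircles, which are the only consequences of (A) and (B) that we used (in Step 2 of Section 3). The weights in Sections 3–8 were allowed to be real. So $\mu_k$ has a fan partition with the given weights. Pass to a subsequence along which the frames and the six ordered angles of the fans converge. We have $|\mu_k(W)-\mu(W)|\le\frac2k$ for every Borel set $W$, and the limiting semicircles are $\mu$-null, so $\mu$ of the moving sectors converges to $\mu$ of the limit sectors. Hence the limit sectors have $\mu$-measures $\alpha_1,\dots,\alpha_6$. These are positive, so no limit sector is degenerate. Opposite half-planes stay opposite in the limit, so we obtain three distinct planes through a line. $\square$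

**Proposition 6.** *Let $p,q>0$ with $p+q=\frac12$ and let $\mu$ be a proper Borel probability measure. Among the pairs of planes cutting $\mu$ into cyclically consecutive sectors $(p,q,p,q)$ one can impose any further condition $h=0$ with $h:X\to\mathbb R$ continuous and $h(sx)=-h(x)$. In particular, if $\nu$ is a finite Borel measure on $S^2$ vanishing on great circles, there are two planes $P_1,P_2$ through $0$ that cut $\mu$ into consecutive sectors $(p,q,p,q)$ and such that $P_1$ bisects $\nu$.*

*Proof.* The functions $\omega,A,B$ of Section 4 depend only on $\mu$ and $p$. By Theorem 2, $(A,B)$ and $h$ have a common zero $x$. As in Step 4 of Section 4, at such an $x$ the planes at angles $\pm\omega$ cut $\mu$ into $(p,q,p,q)$. For the second claim take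
$$h(x)=\nu(W_x(\omega,\pi+\omega))-\nu(W_x(\pi+\omega,2\pi+\omega)).$$
It is continuous because the null sets needed for the continuity argument are contained in great circles. By (2) and $\omega(sx)=\omega(x)$, the element $s$ exchanges the two sectors, so $h(sx)=-h(x)$. At a zero of $h$ the plane $P_1$ formed by the half-planes at angles $\omega$ and $\pi+\omega$ bisects $\nu$. $\square$

**Proposition 7.** *If $a,b,c$ are pairwise distinct and the map $f=(A,B)$ of $\mu$ is smooth and transverse to $0$, then at least two different fans partition $\mu$ in the ratio $(a,b,c,a,b,c)$.*

*Proof.* Take $C$ with $sC=C$ from Proposition 4. Then $\rho C$ is also a component of $f^{-1}(0)$. It is $s$-invariant, since $s\rho C=\rho sC=\rho C$, and $\rho C\neq C$ by the last assertion of Proposition 4, so $C\cap\rho C=\emptyset$. As in Step 2 of Section 8, $h$ has zeros $x\in C$ and $y\in\rho C$. Both give fans with the required ratio. Suppose they give the same three planes. Then $l(y)=\pm l(x)$.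

If $l(y)=l(x)$: since $a\ne b,c$, the only sectors of measure $a/N$ are the two bisected by $\pm m(x)$, and likewise they are bisected by $\pm m(y)$. So $m(y)=\pm m(x)$, and as $n=l\times m$ we get $y\in\{x,sx\}\subset C$. This is impossible.

If $l(y)=-l(x)$: the cyclic sequence of sector measures is proportional to $(a,b,c,a,b,c)$ when read about $l(y)$, and it is the reversal of the sequence read about $l(x)$, which is also proportional to $(a,b,c,a,b,c)$. So $(a,b,c,a,b,c)$ would be a cyclic shift of $(c,b,a,c,b,a)$. In the first tuple every $a$ is followed by $b$, in the second every $a$ is followed by $c$, and $a,b,c$ are pairwise distinct. This is impossible. $\square$
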